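\title{Homology below the Hadamard degree in Vietoris--Rips complexes of hypercubes}

\begin{abstract}
Let $\mathcal{VR}(Q_n;r)$ be the Vietoris--Rips complex at scale $r$ of the $n$-dimensional Hamming cube. If a Hadamard matrix of order $2r$ exists, this complex has nonzero homology in degree $2r-1$ for all $n\ge 2r-1$, and one may ask whether its connectivity is then exactly $2r-2$. We show that the answer is no. For $k\ge17$ and $r=2^{k-1}+2$ there is nonzero homology in degree $2r-5$ for all $n\ge 2r-2$, and $r=65538$ is a counterexample. More generally, for every $t\ge1$, all large $k$ and $r=2^{k-1}+2t$ there is nonzero homology in degree $2r-1-4t$, so the proposed value fails for infinitely many $r$ and by an arbitrarily large amount. The cycles are cross-polytopes spanned by the rows of the character table of $\mathbb F_2^k$ after some of its blocks have been replaced by slightly wider ones.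
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $Q_n$ be the set $\{\pm1\}^n$ with the Hamming distance $d$: for $x,y\in Q_n$, $d(x,y)$ is the number of entries in which $x$ and $y$ differ. For a metric space $(X,\rho)$ and a scale $r\ge0$, the \emph{Vietoris--Rips complex} $\mathcal{VR}(X;r)$ is the simplicial complex with vertex set $X$ in which $\sigma\subseteq X$ is a simplex if and only if $\rho(x,y)\le r$ for all $x,y\in\sigma$. A space is \emph{$k$-connected} if it is nonempty and $\pi_i=0$ for all $0\le i\le k$; its \emph{connectivity} is the largest such $k$, or $\infty$ if it is $k$-connected for every $k$. Homology is taken with integer coefficients. By the Hurewicz theorem, a $k$-connected space has $\tilde H_i=0$ for all $i\le k$. We use this in the form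
\begin{equation}\label{eq:hurewicz}
\tilde H_i(X)\ne0\quad\Longrightarrow\quad X\text{ has connectivity at most } i-1 .
\end{equation}

Fix $r$ and let $n$ grow. For $n\le r$ the complex $\mathcal{VR}(Q_n;r)$ is a full simplex, of connectivity $\infty$. For $n=r+1$ the only pairs at distance greater than $r$ are the $2^r$ antipodal pairs $\{x,-x\}$, so the complex is the boundary of a $2^r$-dimensional cross-polytope, a sphere $S^{2^r-1}$ of connectivity $2^r-2$. The connectivity cannot increase with $n$ (Lemma~\ref{lem:retract}), and it is natural to ask how far it drops.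

An upper bound comes from Hadamard matrices. A \emph{Hadamard matrix of order $m$} is an $m\times m$ matrix with entries in $\{\pm1\}$ whose rows are pairwise orthogonal. The following result is known; we recall a short proof in Section~\ref{sec:rigid}, since it is the model for our argument.

\begin{theorem}\label{thm:known}
Let $r\ge2$ be an integer. If a Hadamard matrix of order $2r$ exists, then $\tilde H_{2r-1}(\mathcal{VR}(Q_n;r))\ne0$ for all $n\ge2r-1$.
\end{theorem}

By \eqref{eq:hurewicz}, the connectivity is then at most $2r-2$. The following question comes from the work of Briggs, Feng and Wells \cite{BFW}.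

\begin{quote}
\textbf{Question.} Let $r\ge2$ be an integer such that a Hadamard matrix of order $2r$ exists. Is the connectivity of $\mathcal{VR}(Q_n;r)$ equal to $2r-2$ for $n\ge2r-1$?
\end{quote}

There are reasons to guess yes. For $r=2$ and $n=3=r+1$ the complex is $S^3$, of connectivity $2=2r-2$. Moreover, the cycle behind Theorem~\ref{thm:known} is a cross-polytope spanned by the $2r$ rows of the matrix and their negatives, and the two obvious ways to get a cross-polytope with fewer vertices both fail (see the end of Section~\ref{sec:rigid}). The answer is nevertheless no.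

\begin{theorem}\label{thm:one}
Let $k\ge17$ and $r=2^{k-1}+2$. Then $\tilde H_{2^k-1}(\mathcal{VR}(Q_n;r))\ne0$ for all $n\ge2^k+2$. Here $2^k-1=2r-5$ and $2^k+2=2r-2$.
\end{theorem}

\begin{theorem}\label{thm:many}
For every $t\ge1$ there is $k_0(t)$ such that for all $k\ge k_0(t)$ and $r=2^{k-1}+2t$ we have $\tilde H_{2^k-1}(\mathcal{VR}(Q_n;r))\ne0$ for all $n\ge2^k+2t$. Here $2^k-1=2r-1-4t$.
\end{theorem}

To draw conclusions for the question we need Hadamard matrices of order $2r$. We use the following textbook facts. If $H$ is a Hadamard matrix of order $m$, then $HH^{T}=mI$, hence $H^{T}H=mI$, so the columns are pairwise orthogonal as well. Multiplying a row by $-1$ gives a Hadamard matrix. The Kronecker product of Hadamard matrices of orders $m$ and $m'$ is a Hadamard matrix of order $mm'$, and the Kronecker powers of the matrix with rows $(1,1)$, $(1,-1)$ are the Sylvester matrices, of order $2^j$. For a prime $p$, Paley's first construction gives order $p+1$ if $p\equiv3\pmod4$, and Paley's second construction gives order $2(p+1)$ if $p\equiv1\pmod4$.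

\begin{corollary}\label{cor:one}
Let $r=65538$. A Hadamard matrix of order $2r$ exists, and the connectivity of $\mathcal{VR}(Q_n;r)$ is at most $2r-6$ for every $n\ge2r-1$. The answer to the question is therefore negative.
\end{corollary}

\begin{proof}
The number $p=65537$ is a prime with $p\equiv1\pmod4$, so Paley's second construction gives order $2(p+1)=131076=2r$. Since $r=2^{16}+2$, Theorem~\ref{thm:one} with $k=17$ gives $\tilde H_{2r-5}\ne0$ for all $n\ge2r-2$. Apply \eqref{eq:hurewicz}.
\end{proof}

\begin{corollary}\label{cor:many}
Let $j\ge4$, let $k$ be sufficiently large in terms of $j$, and put $r=2^{k-1}+2^{j-1}$. A Hadamard matrix of order $2r=2^j(2^{k-j}+1)$ exists, and the connectivity of $\mathcal{VR}(Q_n;r)$ is at most $2r-2-2^j$ for all $n\ge2r-1$. Thus the value $2r-2$ fails for infinitely many $r$, by an arbitrarily large amount.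
\end{corollary}

\begin{proof}
Craigen \cite{Craigen} proved that if $p$ is odd and has $b$ nonzero binary digits, then a Hadamard matrix of order $2^{2b}p$ exists. For $k>j$ the number $p=2^{k-j}+1$ is odd with $b=2$, which gives order $2^4p$; the Kronecker product with a Sylvester matrix of order $2^{j-4}$ has order $2^jp=2r$. Theorem~\ref{thm:many} with $t=2^{j-2}$ gives nonzero homology in degree $2r-1-2^j$ for all $n\ge2^k+2^{j-1}$. This range contains all $n\ge2r-1=2^k+2^j-1$. Apply \eqref{eq:hurewicz}.
\end{proof}

We do not determine the exact connectivity, and we do not decide small values such as $r=4$.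

Section~\ref{sec:rigid} reduces both theorems to the construction of a family of nearly orthogonal sign vectors that cannot be enlarged. Sections~\ref{sec:construction}--\ref{sec:far} build such a family of $2^k$ vectors in $Q_{2^k+2}$ and prove Theorem~\ref{thm:one}. Section~\ref{sec:many} uses this family as a building block for Theorem~\ref{thm:many}.

\section{Rigid families and cross-polytopes}\label{sec:rigid}

Let $\langle\cdot,\cdot\rangle$ be the standard inner product. On $Q_n$ we have $d(x,y)=\frac12(n-\langle x,y\rangle)$, so
\begin{equation}\label{eq:dist}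
d(x,y)\le r\iff\langle x,y\rangle\ge-(2r-n).
\end{equation}
Two points span an edge unless they are too negatively correlated, and the number $\tau=2r-n$ is the tolerance.

\begin{lemma}\label{lem:retract}
For $n\ge n_0$, the complex $\mathcal{VR}(Q_{n_0};r)$ is a retract of $\mathcal{VR}(Q_n;r)$. Hence $H_*(\mathcal{VR}(Q_{n_0};r))$ is a direct summand of $H_*(\mathcal{VR}(Q_n;r))$, and the connectivity of $\mathcal{VR}(Q_n;r)$ is at most that of $\mathcal{VR}(Q_{n_0};r)$.
\end{lemma}

\begin{proof}
Padding with $+1$'s is an isometric map $Q_{n_0}\to Q_n$, and projection to the first $n_0$ coordinates is a map $Q_n\to Q_{n_0}$ that does not increase distances. Both send sets of diameter at most $r$ to such sets, so both induce simplicial maps, and the composite $Q_{n_0}\to Q_n\to Q_{n_0}$ is the identity. Apply the functors $H_*$ and $\pi_i$.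
\end{proof}

A cycle is not a boundary as soon as it contains, with nonzero coefficient, a simplex that is maximal in the complex. The next definition describes sets of points whose sign changes form a cross-polytope with one maximal face.

\begin{definition}\label{def:rigid}
Let $0\le\tau<n$ be integers and $X\subseteq Q_n$. A point $y\in Q_n$ is \emph{$\tau$-admissible} for $X$ if $\langle y,x\rangle\ge-\tau$ for all $x\in X$. The set $X$ is \emph{$\tau$-rigid} if
\begin{enumerate}
\item[(i)] $|\langle x,x'\rangle|\le\tau$ for all distinct $x,x'\in X$, and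
\item[(ii)] every $\tau$-admissible point belongs to $X$.
\end{enumerate}
We say that $x\in X$ \emph{excludes} $y$ if $\langle y,x\rangle<-\tau$.
\end{definition}

\begin{lemma}\label{lem:cycle}
Let $X\subseteq Q_{n_0}$ be $\tau$-rigid with $|X|=m$, and suppose $n_0+\tau=2r$. Then $\tilde H_{m-1}(\mathcal{VR}(Q_n;r))\ne0$ for all $n\ge n_0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:retract} we may take $n=n_0$. Write $X=\{x_1,\dots,x_m\}$. The $2m$ points $\pm x_i$ are distinct, because $|\langle x_i,x_j\rangle|\le\tau<n$ for $i\ne j$. For every $e\in\{\pm1\}^m$ we have $\langle e_ix_i,e_jx_j\rangle\ge-\tau$ for $i\neq j$ by (i), so $\{e_1x_1,\dots,e_mx_m\}$ is a simplex by \eqref{eq:dist}. Consider the chain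
\[
z=\sum_{e\in\{\pm1\}^m}e_1e_2\cdots e_m\,[e_1x_1,\dots,e_mx_m],
\]
the fundamental cycle of a cross-polytope. It is a cycle: for fixed $i$ and fixed signs $e_j$ $(j\ne i)$, the face that omits the $i$-th vertex arises from exactly the two terms with $e_i=\pm1$, and their coefficients are opposite. Let $\varphi$ be the cochain that reads off the coefficient of $[x_1,\dots,x_m]$. By (ii) and \eqref{eq:dist}, no simplex properly contains $X$, so $\varphi$ vanishes on all boundaries. The $2^m$ simplices in $z$ have distinct vertex sets, so $\varphi(z)=1$, and $z$ is not a boundary.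
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:known}]
Let $h_1,\dots,h_{2r}$ be the rows of a Hadamard matrix, multiplied by signs so that the last column is all $+1$, and write $h_i=(x_i,1)$ with $x_i\in Q_{2r-1}$. Then $\langle x_i,x_j\rangle=-1$ for $i\ne j$. We claim that $\{x_i\}$ is $1$-rigid; Lemma~\ref{lem:cycle} with $n_0=2r-1$ and $\tau=1$ then finishes the proof. Let $y$ be $1$-admissible and put $\alpha_i=\langle(y,1),h_i\rangle=\langle y,x_i\rangle+1\ge0$. All other columns are orthogonal to the last one, so $\sum_ih_i=(0,\dots,0,2r)$ and $\sum_i\alpha_i=2r$. The vectors $h_i/\sqrt{2r}$ form an orthonormal basis, so $\sum_i\alpha_i^2=2r\cdot2r$. Hence $\sum_{i\ne j}\alpha_i\alpha_j=(2r)^2-(2r)^2=0$. Since all $\alpha_i\ge0$, exactly one of them is nonzero; it equals $2r$, and then $y=x_i$.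
\end{proof}

For $r=2$ the family consists of the four alternate vertices $(+,+,+)$, $(+,-,-)$, $(-,+,-)$, $(-,-,+)$ of the $3$-cube, and $z$ is the fundamental class of the sphere $S^3$ met in Section~\ref{sec:intro}. The mechanism of the proof is worth isolating: \emph{a lower bound on all the coefficients of $y$, together with their first two moments, forces all the mass onto one coefficient.} Section~\ref{sec:far} contains a robust version.

To answer the question we want a $\tau$-rigid family in $Q_{n_0}$ with $n_0+\tau=2r$ and fewer than $2r$ members. Two attempts suggest themselves.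

\emph{Fewer rows of a matrix of order $2r$.} A proper subset of the family above is not rigid, since the omitted $x_i$ are admissible.

\emph{All rows of a smaller matrix.} Let $X\subseteq Q_N$ be the set of rows of a Hadamard matrix of order $N$ with $2<N<2r$ (such $N$ is even), so that $\tau=2r-N\ge2$. If $y$ is obtained from a row by flipping one entry, its inner product with every other row is $\pm2$, so $y$ is admissible and is not a row.

The second failure shows what rigidity demands. Let $X\subseteq Q_n$ be $\tau$-rigid with $\tau\equiv n\pmod2$ and $n\geq 2$, and let $y\notin X$ differ from $x\in X$ in the coordinate $i$ only. Some $x'\ne x$ excludes $y$; inner products in $Q_n$ have the parity of $n$, so $\langle x,x'\rangle-2x(i)x'(i)=\langle y,x'\rangle\le-\tau-2$. This forces $\langle x,x'\rangle=-\tau$ and $x'(i)=x(i)$. So the extreme value $-\tau$ has to be attained over and over, by members that agree with $x$ in any prescribed coordinate. We need a family that is close enough to orthogonal for the moment argument and yet attains $-\tau$ often.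

\section{Replacing a block of the character table}\label{sec:construction}

From now on $V=\mathbb F_2^k$ and $N=2^k$. Let $V^*$ be the dual space, and for $\xi\in V^*$ let $\chi_\xi(z)=(-1)^{\xi(z)}$, so that $\chi_\xi\chi_\eta=\chi_{\xi+\eta}$ and $\chi_\xi(z+z')=\chi_\xi(z)\chi_\xi(z')$. For a subspace $U\subseteq V$ let $U^\perp=\{\xi\in V^*:\xi|_U=0\}$. We use the following standard facts.
\begin{enumerate}
\item[(C1)] $\sum_{z\in U}\chi_\zeta(z)$ equals $|U|$ if $\zeta\in U^\perp$ and $0$ otherwise.
\item[(C2)] $|U^\perp|=2^{k-\dim U}$, and $\sum_{\zeta\in U^\perp}\chi_\zeta(z)$ equals $|U^\perp|$ if $z\in U$ and $0$ otherwise.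
\item[(C3)] Every $\omega\in U^*$ has exactly $2^{k-\dim U}$ extensions $\zeta\in V^*$, and if $z\notin U$ then exactly half of them satisfy $\chi_\zeta(z)=1$.
\end{enumerate}
By (C1) with $U=V$, the character table $(\chi_\xi(z))_{\xi,z}$ is a Hadamard matrix of order $N$.

We look for a rigid family with $N$ members and $2r>N$. The order of a Hadamard matrix is $1$, $2$ or a multiple of $4$, so only even $r$ are relevant to the question, and the first candidate is $r=N/2+2$, that is, $n_0+\tau=N+4$. We take $n_0=N+2$ and $\tau=2$.

Let $W\subseteq V$ be a subspace with $q$ elements. The entries of the row $\chi_\xi$ in the columns $z\in W$ depend only on $\xi|_W$: these columns form the $q\times q$ character table of $W$, with each row repeated $N/q$ times. We replace this table by a $q\times(q+2)$ matrix. Given vectors $\kappa_\omega\in Q_{q+2}$ indexed by $\omega\in W^*$, put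
\begin{equation}\label{eq:x}
x_\xi=\bigl(\chi_\xi|_{V\setminus W},\ \kappa_{\xi|_W}\bigr)\in Q_{N+2}\qquad(\xi\in V^*).
\end{equation}
The last $q+2$ coordinates are the \emph{block coordinates}. For $\zeta=\xi+\eta\ne0$, (C1) gives $\sum_{V\setminus W}\chi_\zeta=-\sum_W\chi_\zeta$, which is $-q$ if $\zeta\in W^\perp$ and $0$ otherwise. Therefore
\begin{equation}\label{eq:inner}
\langle x_\xi,x_\eta\rangle=
\begin{cases}
-q+(q+2)=2,&0\ne\xi+\eta\in W^\perp,\\
\langle\kappa_{\xi|_W},\kappa_{\eta|_W}\rangle,&\xi+\eta\notin W^\perp.
\end{cases}
\end{equation}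
So condition (i) of Definition~\ref{def:rigid} holds with $\tau=2$ as soon as it holds for the small family $(\kappa_\omega)$.

For condition (ii) we describe a point $y\in Q_{N+2}$ relative to a member $x_{\xi_0}$. Let $F\subseteq V\setminus W$ and $G$ be the sets of ordinary and of block coordinates in which $y$ differs from $x_{\xi_0}$. Put $\omega_0=\xi_0|_W$ and
\[
\Phi_F(\zeta)=\sum_{z\in F}\chi_\zeta(z).
\]
Flipping the coordinate $i$ of $x$ changes $\langle x,x'\rangle$ by $-2x(i)x'(i)$. Hence, with $\omega=\omega_0+\zeta|_W$,
\begin{equation}\label{eq:flip}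
\langle y,x_{\xi_0+\zeta}\rangle=\langle x_{\xi_0},x_{\xi_0+\zeta}\rangle-2\Phi_F(\zeta)-2\sum_{s\in G}\kappa_{\omega_0}(s)\kappa_\omega(s).
\end{equation}

\begin{example}\label{ex:toy}
Let $k=2$, $W=\{00,10\}$, and identify $\xi$ with $\xi_1\xi_2$, where $\xi(z)=\xi_1z_1+\xi_2z_2$; then $\xi|_W$ is recorded by $\xi_1$. Take $\kappa_0=(+,+,+,+)$ and $\kappa_1=(+,-,-,-)$, with $\langle\kappa_0,\kappa_1\rangle=-2$. The family \eqref{eq:x} in $Q_6$ is
\[
\begin{array}{c|cc|cccc}
\xi&z=01&z=11&s_1&s_2&s_3&s_4\\\hline
00&+&+&+&+&+&+\\
01&-&-&+&+&+&+\\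
10&+&-&+&-&-&-\\
11&-&+&+&-&-&-
\end{array}
\]
Rows with the same block have inner product $2$, and all other pairs have inner product $-2$. Flip one entry of $x_{00}$. If it is the entry $z=01$, then $x_{10}$ agrees with $x_{00}$ there and excludes the new point, since $-2-2=-4$; if it is $z=11$, then $x_{11}$ does. This is (C3) at work: once the block of the excluding row is chosen, its sign at $z\notin W$ is still free. If the entry is $s_1$, then $x_{10}$ excludes the new point. If the entry is $s_2$, the inner products with the four rows are $4,0,0,0$, and the new point is admissible. The family is not rigid, because no other block vector agrees with $\kappa_0$ at $s_2$.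
\end{example}

The example locates the burden on the block. The proof that a $2$-admissible $y$ belongs to the family will have three steps.
\begin{enumerate}
\item A moment argument shows that $y$ agrees with some $x_{\xi_0}$ on all but a bounded number of points of $V\setminus W$.
\item The rows $x_{\xi_0+\zeta}$ with $\zeta\in W^\perp$, which share the block of $x_{\xi_0}$, then force $|F|+|G|\le2$. They cannot do better: they start at inner product $+2$, and two flips bring this down to $-2$ at most.
\item The distances $1$ and $2$ must be excluded by rows with a different block.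
\end{enumerate}
Steps 1 and 2 use little about $(\kappa_\omega)$. Step 3 needs a block in which every row agrees with some other row in any two prescribed coordinates. We construct it next.

\section{A $16\times18$ block}\label{sec:block}

A source of $q$ nearly orthogonal vectors of length $q+2$ is a Hadamard matrix of order $q+4$ with four rows and two columns deleted. If one deleted column is all $+1$, the inner products are pushed to the negative side, into $\{-2,0\}$, which is what exclusion requires. The deleted rows must be chosen so that no remaining row loses all its partners.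

\begin{lemma}\label{lem:block}
There are vectors $\kappa_\omega\in Q_{18}$ and signs $a_\omega\in\{\pm1\}$, indexed by a set of $16$ elements, with the following properties.
\begin{enumerate}
\item[(B1)] $\langle\kappa_\omega,\kappa_{\omega'}\rangle=-1-a_\omega a_{\omega'}$ for $\omega\ne\omega'$; this is $-2$ if $a_\omega=a_{\omega'}$ and $0$ otherwise.
\item[(B2)] For every $\omega_0$ and every two of the $19$ coordinates of the vectors $(\kappa_\omega,a_\omega)$ there is $\omega\ne\omega_0$ such that $(\kappa_\omega,a_\omega)$ and $(\kappa_{\omega_0},a_{\omega_0})$ agree in both coordinates.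
\item[(B3)] $\sum_\omega|\langle c,\kappa_\omega\rangle|<76$ for every $c\in Q_{18}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take a Hadamard matrix of order $20$ (Paley's first construction, $p=19$) and three rows $h_1,h_2,h_3$. Products of rows are taken entrywise. Two rows equal to $\pm h_1h_2h_3$ would not be orthogonal, so among the other $17$ rows there is a row $h_4\ne\pm h_1h_2h_3$.

\emph{A small class of columns.} Put two columns in the same class if their restrictions to the rows $h_1,\dots,h_4$ agree up to a global sign. With $g_i=h_1h_i$, the class of a column $c$ is given by $(g_2(c),g_3(c),g_4(c))$, and the class $(\alpha,\beta,\gamma)\in\{\pm1\}^3$ has size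
\[
\frac18\sum_c(1+\alpha g_2(c))(1+\beta g_3(c))(1+\gamma g_4(c)).
\]
In the expansion, $\sum_cg_i=\langle h_1,h_i\rangle=0$ and $\sum_cg_ig_j=\langle h_i,h_j\rangle=0$ for $i\ne j$, while $g_2g_3g_4=h_1h_2h_3h_4$. So the size is $(20+\alpha\beta\gamma\lambda)/8$ with $\lambda=\langle h_1h_2h_3,h_4\rangle$. The choice of $h_4$ gives $|\lambda|<20$, and integrality gives $\lambda\equiv4\pmod8$, so $|\lambda|\in\{4,12\}$. The classes with $\alpha\beta\gamma\lambda<0$ have size $(20-|\lambda|)/8\in\{2,1\}$. Choose a column $c_0$ in such a class, and multiply rows by signs so that $c_0$ is all $+1$. This does not change the partition into classes, and the class of $c_0$ now consists of the columns that are constant on the four chosen rows.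

\emph{The block.} Delete the four chosen rows. Fix a column $c_1\ne c_0$, let $a_\omega$ be the entry of the remaining row $\omega$ in $c_1$, and let $\kappa_\omega$ be this row with the entries in $c_0$ and $c_1$ deleted. The full rows are orthogonal, so $0=1+a_\omega a_{\omega'}+\langle\kappa_\omega,\kappa_{\omega'}\rangle$, which is (B1).

\emph{Property (B2).} Let $s,s'\ne c_0$ be distinct columns. The columns $c_0,s,s'$ of the full matrix are pairwise orthogonal and $c_0$ is all $+1$, so the number of rows $h$ with pattern $(\alpha,\beta)$ on $(s,s')$ is $\frac14\sum_h(1+\alpha h(s))(1+\beta h(s'))=5$. If the four deleted rows had the same pattern on $(s,s')$, then $s$ and $s'$ would be constant on them, and the class of $c_0$ would contain $c_0,s,s'$, although its size is at most $2$. So at most $3$ rows of each pattern are deleted and at least $2$ remain.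

\emph{Property (B3).} Extend $c$ by $0$ in the columns $c_0,c_1$. The full rows divided by $\sqrt{20}$ are orthonormal, so Bessel's inequality gives $\sum_\omega\langle c,\kappa_\omega\rangle^2\le20\cdot18=360$. By the Cauchy--Schwarz inequality, $\sum_\omega|\langle c,\kappa_\omega\rangle|\le\sqrt{16\cdot360}=\sqrt{5760}<76$.
\end{proof}

The count $5-3\ge2$ is the reason for working with order $20$: for $q=4$ and $q=8$, that is, for orders $8$ and $12$, each pattern occurs only $2$ or $3$ times and the same count leaves nothing. The block by itself is not $2$-rigid, since a deleted row, restricted to the $18$ columns, has inner product $-2$ or $0$ with every $\kappa_\omega$. It supplies local rigidity only; the character table around it will exclude distant points.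

\section{Points at distance one or two}\label{sec:near}

Let $k\ge5$, let $W\subset V$ be a $4$-dimensional subspace, index the vectors of Lemma~\ref{lem:block} by $\omega\in W^*$ through any bijection, and let $x_\xi\in Q_{N+2}$ be given by \eqref{eq:x} with $q=16$. By \eqref{eq:inner} and (B1), for $\xi\ne\eta$,
\begin{equation}\label{eq:inner16}
\langle x_\xi,x_\eta\rangle=2\ \text{ if }\xi+\eta\in W^\perp,\qquad\langle x_\xi,x_\eta\rangle\in\{-2,0\}\ \text{ otherwise.}
\end{equation}
Theorem~\ref{thm:one} needs only one excluding row for each nearby point. We count them because Section~\ref{sec:many} needs a positive proportion.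

\begin{lemma}\label{lem:near}
Let $k\ge5$ and $\xi_0\in V^*$.
\begin{enumerate}
\item[(i)] There are at least $N/32$ elements $\zeta\notin W^\perp$ with $\langle x_{\xi_0},x_{\xi_0+\zeta}\rangle=-2$.
\item[(ii)] If $d(y,x_{\xi_0})\in\{1,2\}$, there are at least $N/32$ elements $\zeta\notin W^\perp$ with $\langle y,x_{\xi_0+\zeta}\rangle\le-4$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\omega_0$, $F$, $G$ be as in \eqref{eq:flip}. For $\omega\ne\omega_0$ let $Z_\omega$ be the set of $\zeta$ with $\zeta|_W=\omega+\omega_0$. It is disjoint from $W^\perp$, and by (C3) it has $N/16$ elements, of which $N/32$ satisfy $\chi_\zeta(z)=1$ for a given $z\notin W$. For $\zeta\in Z_\omega$ we have $\langle x_{\xi_0},x_{\xi_0+\zeta}\rangle=\langle\kappa_{\omega_0},\kappa_\omega\rangle\le0$, with value $-2$ if $a_\omega=a_{\omega_0}$. We say that $\omega$ \emph{agrees at $a$} if $a_\omega=a_{\omega_0}$ and \emph{agrees at $s$} if $\kappa_\omega(s)=\kappa_{\omega_0}(s)$. Each $\omega\ne\omega_0$ required below exists by (B2).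

For (i), take $\omega$ agreeing at $a$ and all $\zeta\in Z_\omega$. For (ii), there are five cases, evaluated by \eqref{eq:flip}.
\begin{itemize}
\item $F=\emptyset$, $G=\{s\}$. Take $\omega$ agreeing at $a$ and $s$, and $\zeta\in Z_\omega$. The value is $-2-2=-4$.
\item $F=\emptyset$, $G=\{s,s'\}$. Take $\omega$ agreeing at $s$ and $s'$, and $\zeta\in Z_\omega$. The value is at most $0-4$.
\item $F=\{z\}$, $G=\emptyset$. Take $\omega$ agreeing at $a$, and $\zeta\in Z_\omega$ with $\chi_\zeta(z)=1$. The value is $-2-2$.
\item $F=\{z\}$, $G=\{s\}$. Take $\omega$ agreeing at $a$ and $s$, and $\zeta\in Z_\omega$ with $\chi_\zeta(z)=1$. The value is $-2-2-2$.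
\item $F=\{z_1,z_2\}$, $G=\emptyset$. Here $z_1+z_2$ may lie in $W$, so we cannot fix $\omega$ first. Let $U$ be the span of $z_1,z_2$ and take $\zeta\in U^\perp\setminus W^\perp$. Then $\Phi_F(\zeta)=2$, and by \eqref{eq:inner16} the value is at most $0-4$. Since $\dim W=4>2$, we have $U+W\ne U$, so $U^\perp\cap W^\perp=(U+W)^\perp$ is a proper subspace of $U^\perp$. Hence at least half of the at least $N/4$ elements of $U^\perp$ qualify.
\end{itemize}
In each case at least $N/32$ elements $\zeta$ are available.
\end{proof}

\section{Distant points and the proof of Theorem~\ref{thm:one}}\label{sec:far}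

Steps 1 and 2 are carried out by two lemmas, stated in a form that also serves Theorem~\ref{thm:many}.

\subsection*{One large Fourier coefficient}

For $u\colon V\to\mathbb R$ let $\hat u(\xi)=\sum_zu(z)\chi_\xi(z)$. By (C2) with $U=0$, the sum $\sum_\xi\chi_\xi(z+z')$ is $N$ if $z=z'$ and $0$ otherwise. Hence, for every $\zeta\in V^*$,
\begin{equation}\label{eq:fourier}
\sum_\xi\hat u(\xi)=Nu(0),\qquad\sum_\xi\hat u(\xi)\,\hat u(\xi+\zeta)=N\sum_zu(z)^2\chi_\zeta(z).
\end{equation}
We shall take for $u$ the part of an admissible point $y$ outside the block, extended by $0$. Then $f=\hat u$ is bounded below by a constant, $\sum f$ is small, and $\sum f^2$ is close to $N^2$. In the proof of Theorem~\ref{thm:known} such information sufficed, because the first moment was exact. Here we only learn that the positive part of $f$ has sum at most $BN$ for a constant $B>1$, and this still allows about $B^2$ coefficients of size $N/B$. The extra input is the second identity in \eqref{eq:fourier} for $\zeta\ne0$: as $u^2$ is the indicator of a known set, the autocorrelations of $f$ are known and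 small, and two large positive coefficients cannot coexist.

For a real function $f$ write $f^+=\max(f,0)$ and $f^-=\max(-f,0)$.

\begin{lemma}\label{lem:spike}
Let $f\colon V^*\to\mathbb R$, and let $A,B>0$ and $E,K\ge0$ satisfy
\begin{enumerate}
\item[(a)] $f^-(\xi)\le A$ for all $\xi$;
\item[(b)] $\sum_\xi f^+(\xi)\le BN$ and $\sum_\xi f^-(\xi)\le BN$;
\item[(c)] $\sum_\xi f(\xi)^2\ge N(N-K)$;
\item[(d)] $\sum_\xi f(\xi)f(\xi+\zeta)\le EN$ for all $\zeta\ne0$.
\end{enumerate}
Let $\mu=\max f^+$ and $J=AB+E/2$. Then $\mu\ge(N-K-AB)/B$, and for every $\theta>0$,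
\begin{equation}\label{eq:boot}
\mu\ge\theta N\quad\Longrightarrow\quad\mu^2\ge N\bigl(N-K-AB-BJ/\theta\bigr).
\end{equation}
\end{lemma}

\begin{proof}
By (a) and (b), $\sum(f^-)^2\le ABN$. Since $f^2=(f^+)^2+(f^-)^2$, (c) gives $\sum(f^+)^2\ge N(N-K-AB)$. Together with $\sum(f^+)^2\le\mu\sum f^+\le\mu BN$ this is the first claim.

Let $\zeta\ne0$. Expand $f=f^+-f^-$ in (d) and drop the nonnegative term $\sum_\xi f^-(\xi)f^-(\xi+\zeta)$. The two mixed terms are equal, by the substitution $\xi\mapsto\xi+\zeta$, so
\[
\sum_\xi f^+(\xi)f^+(\xi+\zeta)\le EN+2\sum_\xi f^+(\xi)f^-(\xi+\zeta)\le EN+2ABN=2JN .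
\]
The product $f^+(\eta)f^+(\eta+\zeta)$ occurs twice on the left, for $\xi=\eta$ and $\xi=\eta+\zeta$. Hence $f^+(\eta)f^+(\eta')\le JN$ for all $\eta\ne\eta'$. If $\mu=f^+(\xi_0)\ge\theta N$, then $f^+(\xi)\le J/\theta$ for $\xi\ne\xi_0$, so $\sum_{\xi\ne\xi_0}f^+(\xi)^2\le(J/\theta)BN$. Subtracting this from the lower bound for $\sum(f^+)^2$ gives \eqref{eq:boot}.
\end{proof}

\subsection*{Averaging over an annihilator}

Once $y$ is within bounded distance of $x_{\xi_0}$, the rows that share the block of $x_{\xi_0}$ give an upper bound on $\Phi_F(\zeta)$ for all nonzero $\zeta$ in a large subspace. A character cannot in general be made trivial on all of $F$, but it can be made trivial on a few points of $F$, and on average the other points do no harm.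

\begin{lemma}\label{lem:average}
Let $Y\subseteq V$ be a subspace, let $\tau\ge0$ be an integer with $k\ge\dim Y+\tau+1$, let $\gamma\ge0$ and $F\subseteq V$. Suppose that $\Phi_F(\zeta)\le\tau-\gamma$ for all nonzero $\zeta\in Y^\perp$, and that $|F|<2^{k-\dim Y-\tau-1}+\tau$. Then $|F|+\gamma\le\tau$.
\end{lemma}

\begin{proof}
Suppose $|F|\ge\tau+1$. Let $U$ be the span of $Y$ and $\tau+1$ points of $F$, and let $L=U^\perp\subseteq Y^\perp$, so that $|L|\ge2^{k-\dim Y-\tau-1}$. By (C2), $\sum_{\zeta\in L}\Phi_F(\zeta)=|L|\cdot|F\cap U|\ge(\tau+1)|L|$. On the other hand $\Phi_F(0)=|F|$ and $\Phi_F(\zeta)\le\tau$ for the other $\zeta\in L$. So $(\tau+1)|L|\le|F|+\tau(|L|-1)$, that is, $|F|\ge|L|+\tau$, contrary to the hypothesis. Hence $|F|\le\tau$, the span of $Y$ and $F$ has dimension less than $k$, and there is a nonzero $\zeta$ vanishing on it. For this $\zeta$ we get $|F|=\Phi_F(\zeta)\le\tau-\gamma$.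
\end{proof}

The upper bound on $|F|$ cannot be dropped: for $F=V$ we have $\Phi_F(\zeta)=0$ for all $\zeta\ne0$. This is why Step 1 must come first.

\subsection*{Rigidity of the family}

\begin{proposition}\label{prop:rigid}
For $k\ge17$ the family $\{x_\xi\}\subseteq Q_{N+2}$ of Section~\ref{sec:near} is $2$-rigid and has $N$ members.
\end{proposition}

\begin{proof}
By \eqref{eq:inner16}, $|\langle x_\xi,x_\eta\rangle|\le2<N+2$ for $\xi\ne\eta$. So the $x_\xi$ are distinct and condition (i) holds. Let $y$ be $2$-admissible. Write $y=(u,c)$ with $u\in\{\pm1\}^{V\setminus W}$ and $c\in Q_{18}$, extend $u$ by $0$ on $W$, and put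
\[
f(\xi)=\hat u(\xi)=\langle y,x_\xi\rangle-\langle c,\kappa_{\xi|_W}\rangle .
\]

\emph{Step 1: $y$ is close to some $x_{\xi_0}$ outside the block.} We check the hypotheses of Lemma~\ref{lem:spike}. Admissibility gives $f^-(\xi)\le2+|\langle c,\kappa_{\xi|_W}\rangle|\le20$. Each $\omega\in W^*$ is the restriction of $N/16$ elements $\xi$, so (B3) gives $\sum f^-\le\frac N{16}(16\cdot2+76)=6.75N$. Since $0\in W$, \eqref{eq:fourier} gives $\sum f=Nu(0)=0$, so $\sum f^+=\sum f^-\le6.75N$. Also by \eqref{eq:fourier}, $\sum f^2=N(N-16)$, and for $\zeta\ne0$ the autocorrelation is $N\sum_{V\setminus W}\chi_\zeta\in\{-16N,0\}$. So the lemma applies with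
\[
A=20,\quad B=6.75,\quad E=0,\quad K=16,
\]
for which $J=135$, $K+AB=151$ and $BJ=911.25$. We use it three times, with $N\ge2^{17}$.
\begin{itemize}
\item $\mu\ge(N-151)/6.75\ge N/7$, as $N\ge4228$.
\item With $\theta=1/7$: $\mu^2\ge N(N-151-6378.75)\ge N(N-6530)$. Since $6530/2^{17}<0.05$ and $0.97^2<0.95$, we get $\mu\ge0.97N$.
\item With $\theta=0.97$: $911.25/0.97<940$, so $\mu^2\ge N(N-1091)\ge(N-1091)^2$ and $\mu\ge N-1091$.
\end{itemize}
Choose $\xi_0$ with $f(\xi_0)=\mu$, and let $F$, $G$ be the sets of coordinates in which $y$ differs from $x_{\xi_0}$, as in \eqref{eq:flip}. Then $\mu=(N-16)-2|F|$, so $2|F|\le1075$ and $|F|\le537$.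

\emph{Step 2: $|F|+|G|\le2$.} For nonzero $\zeta\in W^\perp$ we have $\omega=\omega_0$ in \eqref{eq:flip}, so admissibility and \eqref{eq:inner16} give $2-2\Phi_F(\zeta)-2|G|\ge-2$, that is, $\Phi_F(\zeta)\le2-|G|$. Apply Lemma~\ref{lem:average} with $Y=W$, $\tau=2$, $\gamma=|G|$; its last hypothesis reads $|F|<2^{k-7}+2$ and holds because $2^{k-7}\ge1024$.

\emph{Step 3.} If $|F|+|G|\in\{1,2\}$, then some row excludes $y$ by Lemma~\ref{lem:near}(ii). So $F=G=\emptyset$ and $y=x_{\xi_0}$.
\end{proof}

The hypothesis $k\ge17$ enters in the numerical bounds of Step 1 and in the comparison $537<2^{k-7}+2$, which is false for $k=16$.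

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Apply Lemma~\ref{lem:cycle} to the family of Proposition~\ref{prop:rigid}, with $m=N$, $n_0=N+2$, $\tau=2$ and $2r=n_0+\tau=N+4$.
\end{proof}

\section{Several blocks and the proof of Theorem~\ref{thm:many}}\label{sec:many}

Each replaced block adds $2$ to the length and $2$ to the tolerance, hence $2$ to $r$, and leaves the number $N$ of vectors unchanged. With $t$ blocks we aim at a $2t$-rigid family of $N$ vectors in $Q_{N+2t}$. Two subspaces always share $0$, so the blocks will sit on disjoint cosets $z_b+W_b$, where $\chi_\xi(z_b+w)=\chi_\xi(z_b)\chi_\xi(w)$ is again the character table of $W_b$ up to a sign in each row.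

Steps 1 and 2 go through and leave a point $y$ within distance $2t$ of some $x_{\xi_0}$. Step 3 is harder. An excluding row must be near the extreme value $-2t$, so $\zeta|_{W_b}$ has to be chosen with care in every block. But $F$ may now contain points of the span of the $W_b$ and $z_b$, and at such points $\chi_\zeta$ is determined by the choices already made, possibly with the wrong sign. We therefore choose $\zeta$ at random and require of the block that the good choices of $\zeta|_{W_b}$ be nearly unbiased at every nonzero $w\in W_b$. This needs a large block with many good choices. The family of Section~\ref{sec:near} has this abundance by Lemma~\ref{lem:near}, and a random relabeling of its rows removes the bias.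

Fix $t\ge1$ and put $\varepsilon=\frac1{8t}$.

\subsection*{Unbiased blocks}

\begin{lemma}\label{lem:unbiased}
For all sufficiently large $\delta$, with $q=2^\delta$ and $W=\mathbb F_2^\delta$, there are vectors $\kappa_\omega\in Q_{q+2}$ $(\omega\in W^*)$ with the following properties.
\begin{enumerate}
\item[(K1)] $\langle\kappa_\omega,\kappa_{\omega'}\rangle\in\{-2,0,2\}$ for $\omega\ne\omega'$.
\item[(K2)] For $\omega_0\in W^*$ and a set $G$ of at most $2$ coordinates, let $\mathcal T(\omega_0,G)$ be the set of $\omega\ne\omega_0$ such that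
\[
\langle\kappa_\omega,\kappa_{\omega_0}\rangle-2\sum_{s\in G}\kappa_\omega(s)\kappa_{\omega_0}(s)\le
\begin{cases}-2,&G=\emptyset,\\-4,&G\ne\emptyset.\end{cases}
\]
Then $\mathcal T(\omega_0,G)$ is nonempty, and for every nonzero $w\in W$ the average of $(-1)^{(\omega+\omega_0)(w)}$ over $\omega\in\mathcal T(\omega_0,G)$ has absolute value at most $\varepsilon$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\delta\ge5$. Take the $q$ vectors in $Q_{q+2}$ of Section~\ref{sec:near}, with $k$ replaced by $\delta$, forget their indexing, and label them by $W^*$ through a uniformly random bijection. Property (K1) holds by \eqref{eq:inner16}, for every labeling.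

Fix a vector $x$ of the family, a set $G$ of at most $2$ coordinates and a nonzero $w\in W$. The left side of the inequality in (K2) is the inner product of another vector of the family with the point obtained from $x$ by flipping $G$. So the set of vectors that satisfy the inequality does not depend on the labeling, and its size $T$ is at least $q/32$ by Lemma~\ref{lem:near}, part (i) for $G=\emptyset$ and part (ii) otherwise. Condition on the label $\omega_0$ of $x$. Then $\mathcal T(\omega_0,G)$ is a uniformly random $T$-element subset of $W^*\setminus\{\omega_0\}$. The numbers $(-1)^{(\omega+\omega_0)(w)}$ sum to $0$ over $\omega\in W^*$ by (C2), and the term $\omega=\omega_0$ is $1$, so their mean over $W^*\setminus\{\omega_0\}$ is $-1/(q-1)$, of absolute value at most $\varepsilon/2$ once $q-1\ge2/\varepsilon$.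

Hoeffding's inequality for sampling without replacement \cite[Theorem 4]{Hoeffding} gives the following: if $T$ numbers are drawn without replacement from a finite list of numbers in $[-1,1]$, their average differs from the mean of the list by at least $\beta$ with probability at most $2e^{-T\beta^2/2}$. With $\beta=\varepsilon/2$, the average in (K2) exceeds $\varepsilon$ in absolute value with probability at most $2e^{-\varepsilon^2T/8}\le2e^{-\varepsilon^2q/256}$. There are at most $q\cdot(q+2)^2\cdot q$ triples $(x,G,w)$, and $2q^2(q+2)^2e^{-\varepsilon^2q/256}<1$ for large $q$. So some labeling satisfies (K2).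
\end{proof}

\subsection*{The family}

Fix $\delta$, $q$, $W$ and $(\kappa_\omega)$ as in Lemma~\ref{lem:unbiased}, put $C=t(q+4)$, and let $k_0(t)$ be the least $k$ with
\begin{equation}\label{eq:k0}
2^{\,k-t(\delta+1)-2t-1}\ge13C^4 .
\end{equation}
Let $k\ge k_0(t)$; then in particular $N\ge26C^4$. Choose $\delta$-dimensional subspaces $W_1,\dots,W_t\subset V$ and vectors $z_1,\dots,z_t\in V$ such that
\[
Y=W_1\oplus\dots\oplus W_t\oplus\langle z_1\rangle\oplus\dots\oplus\langle z_t\rangle
\]
is a direct sum of dimension $t(\delta+1)$. Directness implies that the cosets $z_b+W_b$ are pairwise disjoint and do not contain $0$. Let $D$ be the complement of their union in $V$, so $|D|=N-tq$. Identify each $W_b$ with $W$ and put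
\[
x_\xi=\bigl(\chi_\xi|_D;\ \chi_\xi(z_1)\kappa_{\xi|_{W_1}},\ \dots,\ \chi_\xi(z_t)\kappa_{\xi|_{W_t}}\bigr)\in Q_{N+2t}\qquad(\xi\in V^*).
\]
Let $\zeta=\xi+\eta\ne0$ and $\sigma_b=\chi_\zeta(z_b)$. By (C1),
\begin{equation}\label{eq:sumD}
\sum_D\chi_\zeta=-\sum_b\sigma_b\sum_{W_b}\chi_\zeta=-q\sum_{b:\ \zeta|_{W_b}=0}\sigma_b .
\end{equation}
Block $b$ contributes $\sigma_b\langle\kappa_{\xi|_{W_b}},\kappa_{\eta|_{W_b}}\rangle$ to the inner product. Therefore
\begin{equation}\label{eq:innermany}
\langle x_\xi,x_\eta\rangle=\sum_b\sigma_bh_b,\qquad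
h_b=\begin{cases}-q+(q+2)=2,&\zeta|_{W_b}=0,\\ \langle\kappa_{\xi|_{W_b}},\kappa_{\eta|_{W_b}}\rangle,&\zeta|_{W_b}\ne0.\end{cases}
\end{equation}

\begin{proposition}\label{prop:rigidmany}
For $k\ge k_0(t)$ the family $\{x_\xi\}\subseteq Q_{N+2t}$ is $2t$-rigid and has $N$ members.
\end{proposition}

Theorem~\ref{thm:many} follows from this and Lemma~\ref{lem:cycle} with $m=N$, $n_0=N+2t$, $\tau=2t$ and $2r=N+4t$.

\begin{proof}
By \eqref{eq:innermany} and (K1), $|\langle x_\xi,x_\eta\rangle|\le2t<N+2t$ for $\xi\ne\eta$, so the $x_\xi$ are distinct and condition (i) holds. Let $y$ be $2t$-admissible, let $u$ be its restriction to $D$ extended by $0$ to $V$, and let $f=\hat u$.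

\emph{Step 1: $y$ is close to some $x_{\xi_0}$ on $D$.} The $t(q+2)$ block coordinates contribute at most $t(q+2)$ to $\langle y,x_\xi\rangle$, so $f(\xi)\ge-2t-t(q+2)=-C$. Thus $f^-\le C$ and $\sum f^-\le CN$. By \eqref{eq:fourier}, $\sum f=Nu(0)\le N$, so $\sum f^+\le(C+1)N\le2CN$; further $\sum f^2=N(N-tq)\ge N(N-C)$; and for $\zeta\ne0$ the autocorrelation is $N\sum_D\chi_\zeta\le tqN\le CN$ by \eqref{eq:sumD}. Lemma~\ref{lem:spike} applies with $A=E=K=C$ and $B=2C$, for which $K+AB\le3C^2$ and $J\le3C^2$. First, $\mu\ge(N-3C^2)/(2C)\ge N/(4C)$, as $N\ge6C^2$. Then \eqref{eq:boot} with $\theta=1/(4C)$ gives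
\[
\mu^2\ge N(N-3C^2-2C\cdot3C^2\cdot4C)\ge N(N-26C^4)\ge(N-26C^4)^2 .
\]
Choose $\xi_0$ with $f(\xi_0)=\mu$. Let $F\subseteq D$ be the set where $u\ne\chi_{\xi_0}$ and $M=|F|$. Then $N-tq-2M=\mu\ge N-26C^4$, so $M\le13C^4$.

Let $G_b$ be the set of coordinates of block $b$ in which $y$ differs from $x_{\xi_0}$, let $\gamma=\sum_b|G_b|$ and $\omega_b=\xi_0|_{W_b}$. At a coordinate $s$ of block $b$, the product of the entries of $x_{\xi_0}$ and $x_{\xi_0+\zeta}$ is $\sigma_b\kappa_{\omega_b}(s)\kappa_{\omega_b+\zeta|_{W_b}}(s)$. So for $\zeta\ne0$, with $S_b=\sum_{s\in G_b}\kappa_{\omega_b}(s)\kappa_{\omega_b+\zeta|_{W_b}}(s)$, admissibility reads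
\begin{equation}\label{eq:flipmany}
-2t\le\langle y,x_{\xi_0+\zeta}\rangle=\sum_b\sigma_b(h_b-2S_b)-2\Phi_F(\zeta).
\end{equation}

\emph{Step 2: $M+\gamma\le2t$.} For nonzero $\zeta\in Y^\perp$ we have $\sigma_b=1$, $h_b=2$ and $S_b=|G_b|$, so \eqref{eq:flipmany} gives $\Phi_F(\zeta)\le2t-\gamma$. Apply Lemma~\ref{lem:average} with $\tau=2t$; its hypotheses on $k$ and $|F|$ hold by \eqref{eq:k0} and $M\le13C^4$.

\emph{Step 3: a random excluding row.} Define a random $\zeta\in V^*$. Since $Y$ is a direct sum, $\zeta|_Y$ may be prescribed on each summand separately. Put $\zeta(z_b)=0$ for all $b$. Independently over $b$, put $\zeta|_{W_b}=\omega+\omega_b$ with $\omega$ uniform in $\mathcal T(\omega_b,G_b)$ if $|G_b|\le2$, and put $\zeta|_{W_b}=0$ if $|G_b|\ge3$. Finally extend $\zeta|_Y$ to $V$ uniformly at random. Since $\gamma\le2t<3t$, some block has $|G_b|\le2$, and there $\zeta|_{W_b}\ne0$. So $\zeta\ne0$ always, and \eqref{eq:flipmany} applies with all $\sigma_b=1$. The term $h_b-2S_b$ is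
\begin{itemize}
\item at most $-2$ if $G_b=\emptyset$, and at most $-4$ if $1\le|G_b|\le2$, by the definition of $\mathcal T(\omega_b,G_b)$;
\item equal to $2-2|G_b|\le-4$ if $|G_b|\ge3$.
\end{itemize}
With $g$ the number of blocks with $G_b\ne\emptyset$, the sum over $b$ is at most $-2t-2g$. Writing $\Phi=\Phi_F(\zeta)$, we get from \eqref{eq:flipmany}
\begin{equation}\label{eq:neg}
\Phi\le-g\quad\text{for every outcome.}
\end{equation}

We show that this one-sided bound is incompatible with the first two moments of $\Phi$ unless $g=M=0$. First we claim that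
\begin{equation}\label{eq:bias}
\mathbb E\,\chi_\zeta(v)\ge-\varepsilon\qquad\text{for all }v\in V.
\end{equation}
If $v\notin Y$, then $\mathbb E\,\chi_\zeta(v)=0$ by (C3), conditionally on $\zeta|_Y$. If $v\in Y$, let $w_b$ be its component in $W_b$. As $\zeta$ vanishes on the $z_b$, we have $\chi_\zeta(v)=\prod_b\chi_\zeta(w_b)$, and by independence $\mathbb E\,\chi_\zeta(v)=\prod_be_b$ with $e_b=\mathbb E\,\chi_\zeta(w_b)$. Here $e_b=1$ if $w_b=0$ or $|G_b|\ge3$, and $|e_b|\le\varepsilon$ otherwise, by (K2). So the product is $1$ or has absolute value at most $\varepsilon$, which proves \eqref{eq:bias}.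

By \eqref{eq:bias} and $M\le2t$,
\[
\mathbb E\,\Phi\ge-\varepsilon M\ge-\tfrac14,\qquad\mathbb E\,\Phi^2=\sum_{z,z'\in F}\mathbb E\,\chi_\zeta(z+z')\ge M-\varepsilon M^2,
\]
where the $M$ terms with $z=z'$ equal $1$. The first bound and \eqref{eq:neg} give $g\le\frac14$, so $g=0$ and all $G_b$ are empty. Now $-M\le\Phi\le0$, so $\Phi^2\le-M\Phi$ and $\mathbb E\,\Phi^2\le-M\,\mathbb E\,\Phi\le\varepsilon M^2$. Comparing the two bounds on $\mathbb E\,\Phi^2$ gives $M\le2\varepsilon M^2$, so $M=0$ or $M\ge\frac1{2\varepsilon}=4t$. Since $M\le2t$, we have $M=0$, and $y=x_{\xi_0}$.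
\end{proof}

\begin{thebibliography}{9}

\bibitem{BFW}
Joseph Briggs, Ziqin Feng and Chris Wells, \emph{Facets in the Vietoris--Rips complexes of hypercubes}, arXiv:2408.01288 (2024).

\bibitem{Craigen}
R. Craigen, J. Combin. Theory Ser. A 71 (1995) 241--254.

\bibitem{Hoeffding}
Hoeffding, 1963.

\end{thebibliography}
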